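\title{Convex domains that attain the Hardy--Sobolev constant with full boundary singularity}

\begin{abstract}
For a domain $\Omega\subset\mathbb R^N$, $s\in(0,2)$ and $p=\frac{2(N-s)}{N-2}$, let $\mu_p(\Omega)$ be the best constant in the inequality $\int_\Omega|\nabla u|^2\ge\mu\,\big(\int_\Omega|u|^p\operatorname{dist}(x,\partial\Omega)^{-s}\big)^{2/p}$ on $H^1_0(\Omega)$. It has been conjectured that $\mu_p(\Omega)$ is not attained when $\Omega$ is smooth, bounded and convex. We show that this is false. For every $N\ge7$ and every $s$ in an open interval around $1+\frac2N$, and also for every $s\in(0,2)$ and all sufficiently large $N$, the constant of a sufficiently flat ellipsoid is strictly smaller than that of the half-space and is attained. The test functions are half-space profiles folded across the midplane of a slab, and the lower bounds for the half-space constant come from a radial problem in hyperbolic space.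
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $N\ge3$, let $\Omega\subset\mathbb R^N$ be a domain with nonempty boundary, and let $\delta_\Omega(x)=\operatorname{dist}(x,\partial\Omega)$. Fix $s\in(0,2)$ and put $p=2^*(s)=\frac{2(N-s)}{N-2}$, so that $2<p<2^*=\frac{2N}{N-2}$. For $u\in H^1_0(\Omega)\setminus\{0\}$, where $H^1_0(\Omega)$ is the closure of $C_c^\infty(\Omega)$ in $H^1$, let
\[
\|u\|_{\Omega,s}=\Big(\int_\Omega\frac{|u|^p}{\delta_\Omega^{\,s}}\,dx\Big)^{1/p},\qquad
Q_\Omega(u)=\frac{\int_\Omega|\nabla u|^2\,dx}{\|u\|_{\Omega,s}^2},\qquad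
\mu_p(\Omega)=\inf_{u\in H^1_0(\Omega)\setminus\{0\}}Q_\Omega(u).
\]
We say that $\mu_p(\Omega)$ is \emph{attained} if the infimum is achieved. Throughout, $n=N-1$, points are written $x=(x_1,y)\in\mathbb R\times\mathbb R^n$, the half-space is $\mathbb R^N_+=\{x_1>0\}$, and $\mu_+=\mu_+(N,s)=\mu_p(\mathbb R^N_+)$. A \emph{slab} is a domain $\Sigma_L=(0,2L)\times\mathbb R^n$ with $L>0$.

The exponent $p$ is the one that makes the quotient invariant under dilations. Replacing $\Omega$ by $c\,\Omega$ and $u$ by $u(\cdot/c)$ multiplies $\int|\nabla u|^2$ by $c^{N-2}$ and $\|u\|_{\Omega,s}^2$ by $c^{(N-s)2/p}=c^{N-2}$. Hence $\mu_p(\Omega)$ depends only on the shape of $\Omega$, and all slabs in $\mathbb R^N$ have the same constant. The invariance also destroys compactness: a function can concentrate at a boundary point of a smooth bounded domain, where the domain looks like a half-space. This gives $\mu_p(\Omega)\le\mu_+$ for every such domain (Remark~\ref{rem:upper}), while the strict inequality $\mu_p(\Omega)<\mu_+$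 rules out concentration and forces attainment (Proposition~\ref{prop:attain}). The question is which shapes do better than the half-space.

Let $H$ be the mean curvature of $\partial\Omega$ with respect to the inner normal, so that $H>0$ on spheres and $H\ge0$ on the boundary of a convex domain. The following is known for $N\ge3$ and $s\in(0,2)$. The constant of a ball is not attained. Every smooth bounded domain that is sufficiently close to a ball in the $C^2$ sense has $\mu_p(\Omega)=\mu_+$, and the constant is not attained. If $\Omega$ is smooth and bounded and $H$ is negative somewhere on $\partial\Omega$, the constant is attained. These facts suggest that the sign of $H$ decides the matter, and they lead to the conjecture, which we take from Sun and Wang \cite{SW}: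
\begin{quote}
\emph{For every $N\ge3$, every $s\in(0,2)$ and every smooth bounded convex domain $\Omega\subset\mathbb R^N$, the constant $\mu_p(\Omega)$ is not attained.}
\end{quote}
The two ends of the range of $s$ point the same way, even for a convex shape as far from a ball as a slab. At $s=0$ the weight disappears and every domain has the Sobolev constant, since a test function can be dilated and translated into it. At $s=2$, where $p=2$, the slab and the half-space both have constant $\frac14$. The lower bound is the Hardy inequality \eqref{eq:hardy} in the variable $x_1$, applied to each half of the slab. For the upper bound fix $g\in C_c^\infty(\mathbb R^n)$ and take $u=h(x_1)g(y)$ with $h=x_1^{1/2+\eta}$ on $(0,1)$, $h=2-x_1$ on $(1,2)$; then $\int h'^2=\frac{(1/2+\eta)^2}{2\eta}+1$, $\int h^2\delta^{-2}\ge\frac1{2\eta}$ and $\int h^2\le2$, so the quotient tends to $\frac14$ as $\eta\to0$.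

Nevertheless the conjecture fails for intermediate $s$. For $0<\varepsilon\le1$ let
\[
\mathcal E_\varepsilon=\{(x_1,y)\in\mathbb R\times\mathbb R^n:\ x_1^2+\varepsilon^2|y|^2<1\},
\]
a bounded, smooth, uniformly convex domain. We call the pair $(N,s)$ \emph{exceptional} if there is $\varepsilon_0>0$ such that, for all $\varepsilon<\varepsilon_0$, we have $\mu_p(\mathcal E_\varepsilon)<\mu_p(\mathbb R^N_+)$ and $\mu_p(\mathcal E_\varepsilon)$ is attained.

\begin{theorem}\label{thm:A}
For every $N\ge7$ the pair $(N,s)$ with $s=1+\frac2N$, for which $p=2+\frac2N$, is exceptional. Moreover, there is an open interval $I_N\ni1+\frac2N$ such that $(N,s)$ is exceptional for all $s\in I_N$.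
\end{theorem}

\begin{theorem}\label{thm:B}
For every $s\in(0,2)$ there is $N_0(s)$ such that $(N,s)$ is exceptional for all $N\ge N_0(s)$. Moreover, there is $\rho(s)<1$ such that
\[
\limsup_{N\to\infty}\frac{\mu_p(\Sigma)}{\mu_p(\mathbb R^N_+)}\le\rho(s),
\]
where $\Sigma$ is a slab of $\mathbb R^N$.
\end{theorem}

Theorem~\ref{thm:A} alone disproves the conjecture; the simplest case is $N=7$, $s=\frac97$, $p=\frac{16}7$. The ball $\mathcal E_1$ and the flat ellipsoids all have $H>0$, so the sign of the mean curvature does not decide attainment. Whether counterexamples exist for $3\le N\le6$ is not settled here.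

The mechanism is global: two opposite parts of the boundary interact. A flat ellipsoid contains a long piece of a slab and has a larger weight, so it suffices to find a function on a slab with quotient below $\mu_+$ (Section~\ref{sec:slab}). Take a good half-space function $U$, cut it along $\{x_1=L\}$ and reflect it. No boundary condition is needed on the midplane of $\Sigma_L$, so the tail of $U$ is simply discarded; if the cut is made where $U$ decreases in $x_1$, the tail carries more than its share of the energy. This is the gain. The cost is that there are now two copies of $U$, which multiplies the quotient by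
\begin{equation}\label{eq:cost}
2^{1-2/p},\qquad 1-\frac2p=\frac{2-s}{N-s}.
\end{equation}
The cost tends to $1$ as $N\to\infty$ while the gain does not. Section~\ref{sec:1d} shows the gain in a one-dimensional model with no cost at all. The remaining difficulty is that the folded function must be compared with $\mu_+$, so we need sharp \emph{lower} bounds for $\mu_+$. Section~\ref{sec:hyp} reduces these to a radial inequality in hyperbolic space, which is proved with its exact constant for $s=1+\frac2N$ in Section~\ref{sec:A} and asymptotically as $N\to\infty$ in Section~\ref{sec:B}.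

\section{Folding in one dimension}\label{sec:1d}

If $u=h(x_1)g(y)$ and $\int|\nabla g|^2=\int g^2$, then $\int|\nabla u|^2=\int(h'^2+h^2)\int g^2$; and $p\to2$ as $N\to\infty$. This suggests, as a model for high dimensions, the eigenvalue
\[
\lambda(\sigma)=\inf_{h\in H^1_0(0,\infty)\setminus\{0\}}\frac{\int_0^\infty(h'^2+h^2)\,d\theta}{\int_0^\infty h^2\theta^{-\sigma}\,d\theta},\qquad\sigma\in(0,2).
\]
The half-line plays the role of the half-space, and the interval $(0,2T)$ with $\delta(\theta)=\min(\theta,2T-\theta)$ plays the role of the slab. We use the Hardy inequality: if $0<L\le\infty$ and $h$ is absolutely continuous with $h(0)=0$, then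
\begin{equation}\label{eq:hardy}
\int_0^L\frac{h^2}{\theta^2}\,d\theta\le4\int_0^Lh'^2\,d\theta .
\end{equation}
No condition is imposed at $\theta=L$.

\begin{example}\label{ex:one}
Let $\sigma=1$. For $f\in C_c^\infty(0,\infty)$, expanding the square and using $-\int(\frac1\theta-1)(f^2)'=-\int f^2\theta^{-2}$ gives
\[
0\le\int_0^\infty\Big(f'-\Big(\frac1\theta-1\Big)f\Big)^2d\theta=\int_0^\infty\Big(f'^2+f^2-\frac{2f^2}\theta\Big)d\theta,
\]
so $\lambda(1)\ge2$. The function $h=\theta e^{-\theta}$ satisfies $-h''+h=2e^{-\theta}=2h/\theta$. Multiplying by $h$ and integrating over $(0,T)$,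
\[
\int_0^T(h'^2+h^2)=2\int_0^T\frac{h^2}\theta+h(T)h'(T),
\]
with $\int_0^Th^2/\theta=\frac14\big(1-(1+2T)e^{-2T}\big)$ and $h(T)h'(T)=-T(T-1)e^{-2T}$. Letting $T\to\infty$ shows that $\lambda(1)=2$ with minimizer $h$. Now fold: the function $h(\delta(\theta))$ lies in $H^1_0(0,2T)$, numerator and denominator of its quotient are both twice the integrals over $(0,T)$, and therefore
\begin{equation}\label{eq:toy}
\frac1{\lambda(1)}\cdot\frac{\int_0^{2T}\big((h\circ\delta)'^2+(h\circ\delta)^2\big)}{\int_0^{2T}(h\circ\delta)^2\,\delta^{-1}}=1-\frac{2T(T-1)e^{-2T}}{1-(1+2T)e^{-2T}} .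
\end{equation}
This is less than $1$ exactly when $T>1$, that is, when the cut lies beyond the maximum of $h$. The interval beats the half-line, and the doubling is free because numerator and denominator are both quadratic.
\end{example}

For general exponents the minimizer is not explicit, but the sign of the boundary term survives.

\begin{lemma}\label{lem:1d}
Let $s\in(0,2)$ and $\lambda=\lambda(s)$.
\begin{enumerate}
\item[(a)] $\lambda>0$, and $\lambda(\sigma)\ge\lambda^{\sigma/s}$ for $0<\sigma<s$.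
\item[(b)] There are a bounded function $h\in H^1_0(0,\infty)$, positive on $(0,\infty)$, and $T>0$ such that
\[
\rho(s):=\frac1\lambda\cdot\frac{\int_0^T(h'^2+h^2)\,d\theta}{\int_0^Th^2\theta^{-s}\,d\theta}<1 .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $A=\int_0^\infty(h'^2+h^2)$. By H\"older's inequality and \eqref{eq:hardy}, $\int h^2\theta^{-s}\le(\int h^2\theta^{-2})^{s/2}(\int h^2)^{1-s/2}\le 2^sA$, so $\lambda>0$. Likewise $\int h^2\theta^{-\sigma}\le(\int h^2\theta^{-s})^{\sigma/s}(\int h^2)^{1-\sigma/s}\le\lambda^{-\sigma/s}A$.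

(b) The embedding of $H^1_0(0,\infty)$ in $L^2(\theta^{-s}d\theta)$ is compact: it is compact on each interval $[\eta,R]$, and the two ends are uniformly small because $\int_0^\eta h^2\theta^{-s}\le4\eta^{2-s}\int h'^2$ by \eqref{eq:hardy} and $\int_R^\infty h^2\theta^{-s}\le R^{-s}\int h^2$. Here $s<2$ is used at $0$ and $s>0$ at $\infty$. So $\lambda$ has a minimizer $h$, which we may replace by $|h|$. It solves $-h''+h=\lambda\theta^{-s}h$ weakly, hence classically, on $(0,\infty)$. At a zero of $h\ge0$ we would have $h=h'=0$, and uniqueness for the ODE would give $h\equiv0$; so $h>0$. As an $H^1$ function, $h$ is bounded and tends to $0$ at infinity.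

For $\theta>\lambda^{1/s}$ we have $h''=(1-\lambda\theta^{-s})h>0$. If $h'\ge0$ at some point of this range, then $h$ increases from there on and cannot tend to $0$. So $h'(T)<0$ for any fixed $T>\lambda^{1/s}$. For $0<\eta<T$,
\[
\int_\eta^T(h'^2+h^2)=\lambda\int_\eta^Th^2\theta^{-s}+h(T)h'(T)-h(\eta)h'(\eta).
\]
The integrals converge as $\eta\to0$, so $h(\eta)h'(\eta)$ has a limit $c_0$. Since $(h^2)'\to2c_0$ and $h(0)=0$, we get $h(\eta)^2/\eta\to2c_0$, and $c_0\ne0$ would make $h^2/\theta^2$ nonintegrable at $0$, against \eqref{eq:hardy}. Thus $c_0=0$ and $\int_0^T(h'^2+h^2)<\lambda\int_0^Th^2\theta^{-s}$.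
\end{proof}

\section{From slabs to flat ellipsoids}\label{sec:slab}

We first check that the quotient is well behaved on the half-space and on slabs. Let $S>0$ be the constant in the Sobolev inequality $S\|u\|_{L^{2^*}}^2\le\int|\nabla u|^2$ on $\mathbb R^N$. Writing $|u|^p\delta^{-s}=(|u|/\delta)^s|u|^{p-s}$ and noting that $(p-s)\frac2{2-s}=2^*$, H\"older's inequality gives
\[
\int|u|^p\delta^{-s}\le\Big(\int u^2\delta^{-2}\Big)^{s/2}\Big(\int|u|^{2^*}\Big)^{(2-s)/2}.
\]
Let $\Omega$ be $\mathbb R^N_+$ or $\Sigma_L$ and $u\in C^\infty_c(\Omega)$. Applying \eqref{eq:hardy} in $x_1$ (in the slab, on each of the halves $x_1<L$ and $x_1>L$) gives $\int u^2\delta^{-2}\le4\int|\nabla u|^2$, and therefore $\|u\|_{\Omega,s}^2\le C\int|\nabla u|^2$. Fatou's lemma extends this to $H^1_0(\Omega)$. So $\mu_+>0$, the norm $\|\cdot\|_{\Omega,s}$ is continuous on $H^1_0(\Omega)$, and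
\begin{equation}\label{eq:density}
\begin{gathered}
\text{for }\Omega=\mathbb R^N_+\text{ or }\Sigma_L,\text{ the quotient }Q_\Omega(u)\text{ of any }u\in H^1_0(\Omega)\setminus\{0\}\\
\text{is a limit of quotients of functions in }C_c^\infty(\Omega).
\end{gathered}
\end{equation}

\begin{proposition}\label{prop:attain}
Let $\Omega$ be a smooth bounded domain with $\mu_p(\Omega)<\mu_+$. Then $\mu_p(\Omega)$ is attained.
\end{proposition}

A minimizing sequence splits into its weak limit and a remainder that tends to $0$ in $L^2$. We must show that the remainder pays the half-space price $\mu_+$, and the next lemma says so.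

\begin{lemma}\label{lem:almost}
Let $\Omega$ be a smooth bounded domain. For each $\eta>0$ there is $C_\eta$ such that
\begin{equation}\label{eq:almost}
\|u\|_{\Omega,s}^2\le(\mu_+^{-1}+\eta)\int_\Omega|\nabla u|^2+C_\eta\int_\Omega u^2,\qquad u\in H^1_0(\Omega).
\end{equation}
\end{lemma}

\begin{proof}
By density, and Fatou's lemma on the left side, we may take $u\in C_c^\infty(\Omega)$. Write $\delta=\delta_\Omega$.

\emph{Near the boundary} we flatten $\partial\Omega$ by a map that turns $\delta$ exactly into $x_1$. Let $\mathbf n$ be the inner unit normal. Since $\partial\Omega$ is smooth and compact, there is $\rho_1>0$ such that for every $z'\in\partial\Omega$ the open ball of radius $\rho_1$ centered at $z'+\rho_1\mathbf n(z')$ lies in $\Omega$ and the one centered at $z'-\rho_1\mathbf n(z')$ misses $\Omega$. Hence for $|c|<\rho_1$ the point $z'+c\,\mathbf n(z')$ is in $\Omega$ if and only if $c>0$, and then its distance to $\partial\Omega$ is $c$: the ball of radius $c$ about it lies in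 the inner ball and has $z'$ on its boundary. Fix $z\in\partial\Omega$, let $\Psi$ be a local parametrization of $\partial\Omega$ with $\Psi(0)=z$ and $D\Psi(0)$ isometric, and put $\Phi(x_1,y)=\Psi(y)+x_1\mathbf n(\Psi(y))$. The columns of $D\Phi(0)$ are $\mathbf n(z)$ and an orthonormal basis of the tangent space, so $D\Phi(0)$ is orthogonal and $\Phi$ is a diffeomorphism of a small neighborhood $W$ of $0$ onto a neighborhood of $z$, with $\Phi(W\cap\mathbb R^N_+)=\Phi(W)\cap\Omega$ and $\delta(\Phi(x_1,y))=x_1$ there.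

If the eigenvalues of $D\Phi^TD\Phi$ lie in $[1-\eta_1,1+\eta_1]$ on $W$, then for $\tilde u=u\circ\Phi$ the ratio $|\nabla\tilde u|^2/|(\nabla u)\circ\Phi|^2$ lies in the same interval and the Jacobian lies in $[(1-\eta_1)^{N/2},(1+\eta_1)^{N/2}]$. So, given $\eta_2>0$, we can shrink $W$ so that for all $u\in C_c^\infty(\Phi(W)\cap\Omega)$, $u\neq0$,
\begin{equation}\label{eq:distort}
\frac{\int_\Omega|\nabla u|^2}{\int_{\mathbb R^N_+}|\nabla\tilde u|^2}\quad\text{and}\quad\frac{\int_\Omega|u|^p\delta^{-s}}{\int_{\mathbb R^N_+}|\tilde u|^px_1^{-s}}\quad\text{lie in }\big[(1+\eta_2)^{-1},1+\eta_2\big].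
\end{equation}
For such $u$ we get $\|u\|_{\Omega,s}^2\le(1+\eta_2)^{1+2/p}\mu_+^{-1}\int|\nabla u|^2$, which is \eqref{eq:almost} with $C_\eta=0$ when $\eta_2$ is small.

\emph{In the interior}, for $u$ supported in $\{\delta>\rho_0\}$, the weight is bounded. Since $2<p<2^*$, there is $\gamma\in(0,1)$ with $\|u\|_{L^p}\le\|u\|_{L^{2^*}}^\gamma\|u\|_{L^2}^{1-\gamma}$. Young's inequality and the Sobolev inequality give $\|u\|_{\Omega,s}^2\le\rho_0^{-2s/p}\|u\|_{L^p}^2\le\eta\int|\nabla u|^2+C\int u^2$.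

\emph{Gluing.} Cover $\overline\Omega$ by finitely many sets $\Phi(W)$ and one set $\{\delta>\rho_0\}$. Take $\psi_i\ge0$ smooth, compactly supported in these sets, with $\sum\psi_i^2>0$ on $\overline\Omega$, and put $\varphi_i=\psi_i(\sum_j\psi_j^2)^{-1/2}$, so that $\sum\varphi_i^2=1$ on $\overline\Omega$. A partition of the squares loses nothing in the leading constant. Indeed, since $p/2\ge1$, the triangle inequality in $L^{p/2}(\delta^{-s}dx)$ applied to $u^2=\sum\varphi_i^2u^2$ gives $\|u\|_{\Omega,s}^2\le\sum\|\varphi_iu\|_{\Omega,s}^2$; and since $\sum\varphi_i\nabla\varphi_i=\frac12\nabla\sum\varphi_i^2=0$,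
\[
\sum_i\int|\nabla(\varphi_iu)|^2=\int|\nabla u|^2+\int u^2\sum_i|\nabla\varphi_i|^2 .
\]
Summing the local estimates for $\varphi_iu$ proves \eqref{eq:almost}.
\end{proof}

\begin{remark}\label{rem:upper}
Given $\tilde u\in C_c^\infty(\mathbb R^N_+)$, dilate it until its support lies in $W$ and let $u=\tilde u\circ\Phi^{-1}$. By \eqref{eq:distort}, $Q_\Omega(u)\le(1+\eta_2)^{1+2/p}Q_{\mathbb R^N_+}(\tilde u)$. Hence $\mu_p(\Omega)\le\mu_+$ for every smooth bounded domain. Note also that the interior estimate uses $s>0$: at $s=0$ concentration at interior points costs as little as at boundary points.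
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:attain}]
Let $\mu=\mu_p(\Omega)$; by \eqref{eq:almost} and the Poincar\'e inequality, $\|\cdot\|_{\Omega,s}$ is finite on $H^1_0(\Omega)$ and $\mu>0$. Take $u_k$ with $\|u_k\|_{\Omega,s}=1$ and $\int|\nabla u_k|^2\to\mu$. By the Poincar\'e inequality and Rellich's theorem we may assume that $u_k\to u$ weakly in $H^1_0$, strongly in $L^2$ and almost everywhere. Put $v_k=u_k-u$ and $\gamma=\|u\|_{\Omega,s}^p$, so $\gamma\in[0,1]$ by Fatou's lemma. The Brezis--Lieb lemma states that if $u_k\to u$ a.e.\ and $(u_k)$ is bounded in $L^p$ of a measure, then $\int|u_k|^p-\int|u_k-u|^p\to\int|u|^p$. For the measure $\delta^{-s}dx$ it gives $\|v_k\|_{\Omega,s}^p\to1-\gamma$. Weak convergence gives $\mu=\int|\nabla u|^2+\lim\int|\nabla v_k|^2$.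

Since $\mu<\mu_+$, we can choose $\eta$ with $\mu':=(\mu_+^{-1}+\eta)^{-1}>\mu$. By \eqref{eq:almost} and $v_k\to0$ in $L^2$, $\lim\int|\nabla v_k|^2\ge\mu'(1-\gamma)^{2/p}$; by definition of $\mu$, $\int|\nabla u|^2\ge\mu\gamma^{2/p}$. As $2/p\le1$, we have $\gamma^{2/p}+(1-\gamma)^{2/p}\ge1$, so
\[
\mu\ge\mu\gamma^{2/p}+\mu'(1-\gamma)^{2/p}\ge\mu+(\mu'-\mu)(1-\gamma)^{2/p}.
\]
Hence $\gamma=1$. Then $\|u\|_{\Omega,s}=1$ and $\int|\nabla u|^2\le\mu$, so $u$ is a minimizer.
\end{proof}

There is no monotonicity of $\mu_p$ under inclusion, since a smaller domain has fewer test functions but a larger weight. For one fixed test function only the second effect is present, and it has the favorable sign.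

\begin{proposition}\label{prop:slab}
If $Q_{\Sigma_L}(u)<\mu_+$ for some $L>0$ and $u\in H^1_0(\Sigma_L)\setminus\{0\}$, then $(N,s)$ is exceptional.
\end{proposition}

\begin{proof}
By \eqref{eq:density} we may take $u\in C_c^\infty(\Sigma_L)$. Let $\Omega_R=\{(x_1-L)^2/L^2+|y|^2/R^2<1\}\subset\Sigma_L$. On the support of $u$ we have $|x_1-L|\le(1-c)L$ and $|y|\le R_0$ for some $c\in(0,1)$ and $R_0$, so the support lies in $\Omega_R$ as soon as $R_0^2/R^2<1-(1-c)^2$. For $x\in\Omega_R$ the ball of radius $\delta_{\Omega_R}(x)$ about $x$ lies in $\Omega_R\subset\Sigma_L$, so $\delta_{\Omega_R}\le\delta_{\Sigma_L}$ and $\|u\|_{\Omega_R,s}\ge\|u\|_{\Sigma_L,s}$. Thus $\mu_p(\Omega_R)\le Q_{\Omega_R}(u)\le Q_{\Sigma_L}(u)<\mu_+$ for all large $R$, and Proposition~\ref{prop:attain} gives attainment. Translating by $-L$ in $x_1$ and dilating by $1/L$ maps $\Omega_R$ onto $\mathcal E_{L/R}$.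
\end{proof}

\section{The half-space constant as a radial hyperbolic problem}\label{sec:hyp}

The weight $x_1^{-s}$ is invariant under rotations in $y$ only, so Euclidean symmetry would leave a problem in the two variables $x_1$ and $|y|$. A conformal change of metric absorbs the weight completely, and then symmetrization about a point leaves one variable.

Let $\mathbb H^N$ be $\mathbb R^N_+$ with the metric $x_1^{-2}|dx|^2$. Its volume element is $dV=x_1^{-N}dx$ and its gradient satisfies $|\nabla_{\mathbb H}v|^2=x_1^2|\nabla v|^2$. Let $r$ be the hyperbolic distance to $o=(1,0)$. Then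
\begin{equation}\label{eq:dist}
\cosh r=1+\frac{(x_1-1)^2+|y|^2}{2x_1},
\end{equation}
and in geodesic polar coordinates about $o$ the metric is $dr^2+\sinh^2r\,g_{S^n}$. So a radial function $v=v(r)$ has $|\nabla_{\mathbb H}v|=|v'(r)|$ and $\int v\,dV=\omega\int_0^\infty v\sinh^nr\,dr$, where $\omega=|S^n|=2\pi^{N/2}/\Gamma(N/2)$.

For $v\ge0$ with compact support, the symmetric decreasing rearrangement $v^*$ is the nonincreasing function of $r$ whose superlevel sets have the same volumes as those of $v$. We use the P\'olya--Szeg\H{o} inequality in $\mathbb H^N$ (see \cite{Ba}): if $v\ge0$ is Lipschitz with compact support, then $v^*$ lies in $W^{1,2}(\mathbb H^N)$, has compact support, has the same $L^q$ norms as $v$, and $\int|\nabla_{\mathbb H}v^*|^2dV\le\int|\nabla_{\mathbb H}v|^2dV$.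

Let $\mathcal L$ be the class of Lipschitz, compactly supported functions $v:[0,\infty)\to\mathbb R$, and for $v\in\mathcal L$ put
\[
J(v)=\int_0^\infty\Big(v'^2-\frac{N(N-2)}4v^2\Big)\sinh^nr\,dr,\qquad P(v)=\int_0^\infty|v|^p\sinh^nr\,dr .
\]

\begin{proposition}\label{prop:hyp}
If $K>0$ and $J(v)\ge K\,P(v)^{2/p}$ for all $v\in\mathcal L$, then $\mu_+\ge\omega^{1-2/p}K$.
\end{proposition}

\begin{proof}
By \eqref{eq:density} it suffices to bound the quotient of $u\in C_c^\infty(\mathbb R^N_+)$. Let $\beta=\frac{N-2}2$ and $v=x_1^\beta u$. Then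
\[
|\nabla u|^2=|\nabla(x_1^{-\beta}v)|^2=x_1^{-2\beta}|\nabla v|^2+\beta^2x_1^{-2\beta-2}v^2-\beta x_1^{-2\beta-1}\partial_1(v^2).
\]
Integrating the last term by parts turns it into $-\beta(2\beta+1)x_1^{-2\beta-2}v^2$, so the total coefficient of $x_1^{-2\beta-2}v^2$ is $-\beta(\beta+1)=-\frac{N(N-2)}4$. Since $2\beta+2=N$ and $p\beta+s=N$,
\begin{equation}\label{eq:conformal}
\int|\nabla u|^2dx=\int_{\mathbb H^N}\Big(|\nabla_{\mathbb H}v|^2-\frac{N(N-2)}4v^2\Big)dV,\qquad\int|u|^px_1^{-s}dx=\int_{\mathbb H^N}|v|^p\,dV .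
\end{equation}
The second identity is where $p=2^*(s)$ enters. Let $v^*$ be the rearrangement of the Lipschitz function $|v|$, which has $|\nabla|v||=|\nabla v|$ a.e. Replacing $v$ by $v^*$ does not increase the first integral in \eqref{eq:conformal} and does not change the second.

The profile of $v^*$ is only known to be a Sobolev function, so we approximate. As $v^*$ has compact support, mollification gives functions in $C_c^\infty(\mathbb H^N)$ converging to it in $W^{1,2}$. Average them over the rotations about $o$. Averaging is a contraction of $W^{1,2}$ that fixes radial functions, so the averages $v_j$ are smooth, radial, compactly supported, and still converge to $v^*$. Their profiles, being restrictions to a geodesic ray, belong to $\mathcal L$. By hypothesis,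
\[
\int_{\mathbb H^N}\Big(|\nabla_{\mathbb H}v_j|^2-\frac{N(N-2)}4v_j^2\Big)dV=\omega J(v_j)\ge\omega K\Big(\omega^{-1}\int_{\mathbb H^N}|v_j|^p\,dV\Big)^{2/p}.
\]
The left side is continuous in $W^{1,2}$, and on the right we use Fatou's lemma along a subsequence converging a.e. This yields $\int|\nabla u|^2\ge\omega^{1-2/p}K\big(\int|u|^px_1^{-s}\big)^{2/p}$.
\end{proof}

\section{The exponent $s=1+2/N$}\label{sec:A}

\subsection{An explicit solution}
A positive critical point of $J/P^{2/p}$ solves $v''+n\coth r\,v'+\frac{N(N-2)}4v=-c\,v^{p-1}$ with a constant $c$. Try $v=\cosh^{-k}(r/2)$ and put $\xi=\tanh(r/2)$, so that $\xi'=\frac12(1-\xi^2)$ and $\coth r=\frac{1+\xi^2}{2\xi}$. Then $v'=-\frac k2\xi v$, $v''=\big[\frac{k^2}4\xi^2-\frac k4(1-\xi^2)\big]v$ and $n\coth r\,v'=-\frac{nk}4(1+\xi^2)v$, so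
\[
v''+n\coth r\,v'+\frac{N(N-2)}4v=\frac{N-2-k}4\,(N-k\xi^2)\,v .
\]
For $k=N$ the factor $N-k\xi^2$ is a multiple of $1-\xi^2=\cosh^{-2}(r/2)=v^{2/N}$. Thus $\varphi(r)=\cosh^{-N}(r/2)$ satisfies
\begin{equation}\label{eq:phi}
\varphi''+n\coth r\,\varphi'+\frac{N(N-2)}4\varphi=-\frac N2\varphi^{p-1}\qquad\text{with }p=2+\frac2N .
\end{equation}
This $p$ equals $2^*(s)$ for $s=1+\frac2N$, because $N^2-N-2=(N-2)(N+1)$. Until Section~\ref{sec:near} we fix these values; note that $p-1=s$, $N(p-2)=2$ and $1-\frac2p=\frac1{N+1}$.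

To return to the half-space put $w=(1+x_1)^2+|y|^2$. By \eqref{eq:dist}, $2\cosh^2\frac r2=1+\cosh r=\frac w{2x_1}$, so $(x_1/w)^{N/2}=2^{-N}\varphi(r)$. The function that corresponds to $2^{-N}\varphi$ under $v=x_1^{(N-2)/2}u$ is therefore
\[
U=x_1w^{-N/2},\qquad\text{and we put}\quad D=\int_{\mathbb R^N_+}U^px_1^{-s}\,dx=\int_{\mathbb R^N_+}x_1w^{-N-1}\,dx .
\]
Since $w=|x+e_1|^2$, we have $\Delta w^{-N/2}=2Nw^{-N/2-1}$ and $\partial_1w^{-N/2}=-N(1+x_1)w^{-N/2-1}$. Hence $\Delta U=2Nx_1w^{-N/2-1}-2N(1+x_1)w^{-N/2-1}$, and as $U^{p-1}x_1^{-s}=w^{-Ns/2}$,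
\begin{equation}\label{eq:U}
-\Delta U=2Nw^{-N/2-1}=2N\,U^{p-1}x_1^{-s}.
\end{equation}

\subsection{The sharp lower bound}
Solving the equation does not make $U$ a minimizer. To prove that it is one, we divide by $\varphi$; the claim becomes an inequality on a probability space with equality for constants, and the probability space turns out to be a quotient of a sphere. We use the following inequality \cite{Be,BV}: on $S^d$, $d\ge3$, with normalized surface measure, for $2<q\le\frac{2d}{d-2}$ and $F\in W^{1,2}(S^d)$,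
\begin{equation}\label{eq:beckner}
\Big(\int|F|^q\Big)^{2/q}\le\int F^2+\frac{q-2}d\int|\nabla F|^2 .
\end{equation}

\begin{proposition}\label{prop:sharp}
For $N\ge3$ and $s=1+\frac2N$ we have $\mu_+\ge2N\,D^{1-2/p}$.
\end{proposition}

\begin{proof}
Let $v\in\mathcal L$ and $\psi=v/\varphi\in\mathcal L$. We have $v'^2=\varphi^2\psi'^2+\varphi'(\varphi\psi^2)'$. Integrate the second term by parts against $\sinh^nr$; the boundary terms vanish because $\sinh0=0$ and $\psi$ has compact support. By \eqref{eq:phi},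
\[
J(v)=\int_0^\infty\psi'^2\varphi^2\sinh^nr\,dr+\frac N2\int_0^\infty\psi^2\varphi^p\sinh^nr\,dr .
\]
Change variables to $t=\xi^2\in[0,1)$. Then $dt=t^{1/2}(1-t)\,dr$, $\varphi^p=\cosh^{-2(N+1)}\frac r2=(1-t)^{N+1}$ and $\sinh r=2\xi\cosh^2\frac r2=2t^{1/2}(1-t)^{-1}$. Therefore
\[
\varphi^p\sinh^nr\,dr=2^nt^{N/2-1}(1-t)\,dt,
\]
and, since $\varphi^2=\varphi^p\varphi^{-2/N}=\varphi^p(1-t)^{-1}$, also $\psi_r^2\varphi^2=t(1-t)^2\psi_t^2\varphi^2=t(1-t)\psi_t^2\varphi^p$. Let $Z=\int_0^\infty\varphi^p\sinh^nr\,dr$ and let $m$ be the probability measure on $[0,1]$ with density proportional to $t^{N/2-1}(1-t)$. Then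
\begin{equation}\label{eq:Jm}
J(v)=\frac N2Z\Big[\int\psi^2\,dm+\frac2N\int t(1-t)\psi_t^2\,dm\Big],\qquad P(v)=Z\int|\psi|^p\,dm .
\end{equation}

Consider a unit sphere in $\mathbb R^{i}\times\mathbb R^{j}$ with points $X=(X',X'')$. In the coordinates $|X'|=\sin\phi$, $|X''|=\cos\phi$ the surface measure has the factor $\sin^{i-1}\phi\cos^{j-1}\phi\,d\phi$, so $t=|X'|^2$ has density proportional to $t^{i/2-1}(1-t)^{j/2-1}$. This is $m$ for $i=N$, $j=4$, and so we work on $S^{N+3}$. The Euclidean gradient of $|X'|^2$ is $2(X',0)$, with squared length $4t$ and normal component $2t$, so its tangential part has squared length $4t(1-t)$, the form that appears in \eqref{eq:Jm}. Let $F(X)$ be the value of $\psi$ at $t=|X'|^2$. It is Lipschitz, because $\psi$ vanishes near $\xi=1$ and is Lipschitz as a function of $\xi=|X'|$ (the inverse of $r\mapsto\xi$ is smooth on $[0,1)$). Moreover $|\nabla F|^2=4t(1-t)\psi_t^2$ a.e. With $d=N+3$ we have $p=2+\frac2N\le2+\frac4{N+1}=\frac{2d}{d-2}$, so \eqref{eq:beckner}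 applies with $q=p$:
\[
\Big(\int|\psi|^pdm\Big)^{2/p}\le\int\psi^2dm+\frac2N\cdot\frac4{N+3}\int t(1-t)\psi_t^2\,dm .
\]
Since $\frac4{N+3}\le1$, the right side is at most the bracket in \eqref{eq:Jm}. Thus $J(v)\ge\frac N2Z^{1-2/p}P(v)^{2/p}$, and Proposition~\ref{prop:hyp} gives $\mu_+\ge\frac N2(\omega Z)^{1-2/p}$. Finally $D=\int_{\mathbb H^N}(2^{-N}\varphi)^pdV=2^{-Np}\omega Z$, as in the second identity of \eqref{eq:conformal}, and $Np(1-\frac2p)=2$, so $(\omega Z)^{1-2/p}=4D^{1-2/p}$.
\end{proof}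

\begin{remark}
The bound is an equality. Indeed $U$ vanishes on $\{x_1=0\}$, $U=O(|x|^{1-N})$ and $\nabla U=O(|x|^{-N})$, so $U\in H^1_0(\mathbb R^N_+)$, and \eqref{eq:U} gives $\int|\nabla U|^2=2ND$, that is, $Q_{\mathbb R^N_+}(U)=2ND^{1-2/p}$. Only the lower bound is used below.
\end{remark}

\subsection{The folded function}
For $L>0$ define $u_L(x_1,y)=U(\min(x_1,2L-x_1),y)$ on $\Sigma_L$. On $\{0<x_1<L\}$ both $U$ and $|\nabla U|$ are $O((1+|y|)^{-N})$, which is square integrable on $\mathbb R^n$. As $u_L$ is Lipschitz and vanishes on $\partial\Sigma_L$, it lies in $H^1_0(\Sigma_L)$. Two numbers control its quotient, the fraction of the weighted integral that is kept and the normalized boundary term on the cut: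
\[
B=\frac1D\int_{\{0<x_1<L\}}U^px_1^{-s}\,dx,\qquad\kappa=-\frac1{2ND}\int_{\{x_1=L\}}U\,\partial_1U\,dy .
\]

\begin{lemma}\label{lem:fold}
Let $N\ge3$, $M=N+1$ and $\ell=\frac L{1+L}$. Then $\kappa<B$,
\begin{equation}\label{eq:ratio}
\Big(\frac{Q_{\Sigma_L}(u_L)}{\mu_+}\Big)^{M}\le2B\Big(1-\frac\kappa B\Big)^{M},
\end{equation}
and
\begin{equation}\label{eq:Bk}
B=1-(1-\ell)^{M}(1+M\ell),\qquad\kappa=(M+1)\,\ell\,(1-\ell)^{M-1}\,\frac{M\ell-2}2 .
\end{equation}
\end{lemma}

\begin{proof}
Multiply \eqref{eq:U} by $U$ and integrate over $\{0<x_1<L,\ |y|<R\}$. The boundary term on $x_1=0$ vanishes with $U$, and the lateral one is $O(R^{-2N}R^{n-1})\to0$. Doubling,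
\[
\int_{\Sigma_L}|\nabla u_L|^2=2\Big[2NDB+\int_{\{x_1=L\}}U\partial_1U\,dy\Big]=4ND(B-\kappa),\qquad\|u_L\|_{\Sigma_L,s}^p=2DB .
\]
So $\kappa<B$ and $Q_{\Sigma_L}(u_L)=2ND^{1-2/p}(2B)^{1-2/p}(1-\kappa/B)$. Proposition~\ref{prop:sharp} and $1-\frac2p=\frac1M$ give \eqref{eq:ratio}.

For $j>n/2$ and $b>0$ we have $\int_{\mathbb R^n}(b^2+|y|^2)^{-j}dy=C_jb^{n-2j}$ with $C_j=\pi^{n/2}\Gamma(j-\frac n2)/\Gamma(j)$, so $C_N/C_{N+1}=\frac N{N-n/2}=\frac{2N}{N+1}$. With $b=1+x_1$,
\[
\int U^px_1^{-s}\,dy=C_{N+1}\,x_1(1+x_1)^{-N-3},\qquad\int U^2\,dy=C_N\,x_1^2(1+x_1)^{-N-1}.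
\]
Writing $x_1=(1+x_1)-1$ and $\frac1{1+L}=1-\ell$,
\[
\int_L^\infty x_1(1+x_1)^{-N-3}dx_1=\frac{(1-\ell)^{N+1}}{N+1}-\frac{(1-\ell)^{N+2}}{N+2}=\frac{(1-\ell)^{N+1}\big(1+(N+1)\ell\big)}{(N+1)(N+2)} .
\]
The case $L=0$ gives $D=\frac{C_{N+1}}{(N+1)(N+2)}$, and the formula for $B$ follows. Next, $\frac{C_N}{2ND}=N+2$ and $\int U\partial_1U\,dy=\frac12\partial_1\int U^2dy$, so
\[
\kappa=-\frac{N+2}2\Big[2L(1+L)^{-N-1}-(N+1)L^2(1+L)^{-N-2}\Big]=\frac{N+2}2\,\ell(1-\ell)^N\big((N+1)\ell-2\big).\qedhere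
\]
\end{proof}

Put $\tau=M\ell\in(0,M)$, so that \eqref{eq:Bk} reads
\begin{equation}\label{eq:Bktau}
B=1-(1+\tau)\Big(1-\frac\tau M\Big)^M,\qquad M\kappa=\frac{\tau(\tau-2)}2\,(M+1)\Big(1-\frac\tau M\Big)^{M-1}.
\end{equation}
There is a gain, $\kappa>0$, exactly when $\tau>2$, which means cutting beyond the maximum of $\int U^2dy$. At $\tau=2$ the right side of \eqref{eq:ratio} is $2B\ge2(1-3e^{-2})>1$, and as $L\to\infty$ it tends to $2$, the price of two separate copies. So the cut has to be made at an intermediate place. We take $\tau=\frac83$, that is $L=\frac8{3N-5}$, which gives round numbers for $N=7$.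

\subsection{The case $N=7$}\label{sec:seven}
Here $s=\frac97$, $M=8$, $\ell=\frac13$, $L=\frac12$. The slab is $(0,1)\times\mathbb R^6$ and the test function is $\delta\big((1+\delta)^2+|y|^2\big)^{-7/2}$ with $\delta=\min(x_1,1-x_1)$. By \eqref{eq:Bktau},
\[
B=1-\frac{11}3\Big(\frac23\Big)^8=\frac{16867}{19683},\qquad8\kappa=\frac89\cdot9\cdot\Big(\frac23\Big)^7=\frac{1024}{2187},\qquad\frac{8\kappa}B=\frac{9216}{16867}>0.546 .
\]
Therefore $e^{8\kappa/B}>1+0.546+\frac{0.546^2}2+\frac{0.546^3}6>1.722$, while $2B=\frac{33734}{19683}<1.714$. So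
\begin{equation}\label{eq:seven}
2B\,e^{-M\kappa/B}<1\qquad\text{for }M=8,\ \tau=\tfrac83 .
\end{equation}
Since $0\le1-\frac\kappa B\le e^{-\kappa/B}$, the right side of \eqref{eq:ratio} is less than $1$, and Proposition~\ref{prop:slab} shows that $(7,\frac97)$ is exceptional. This already disproves the conjecture.

\subsection{All $N\ge7$}
Keep $\tau=\frac83$ and regard $B$ and $M\kappa$ in \eqref{eq:Bktau} as functions of a real variable $M\ge8$. We use $\log(1-\frac\tau M)\ge-\frac\tau{M-\tau}$, which is $\log(1+c)\le c$ for $c=\frac\tau{M-\tau}$. The logarithmic derivative of $(1-\frac\tau M)^M$ is $\log(1-\frac\tau M)+\frac\tau{M-\tau}\ge0$, so $B$ is nonincreasing in $M$. The logarithmic derivative of $M\kappa$ is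
\[
\frac1{M+1}+\log\Big(1-\frac\tau M\Big)+\frac{(M-1)\tau}{M(M-\tau)}\ge\frac1{M+1}-\frac\tau{M(M-\tau)},
\]
and the right side is positive if and only if $M^2-2\tau M-\tau>0$. This quadratic equals $\frac{56}3$ at $M=8$ and increases for $M>\tau$. So $M\kappa$ is increasing for $M\ge8$. The function $(b,c)\mapsto2be^{-c/b}$ is increasing in $b>0$ and decreasing in $c>0$. Hence for every integer $M\ge8$,
\[
2B\Big(1-\frac\kappa B\Big)^M\le2Be^{-M\kappa/B}\le\big(2Be^{-M\kappa/B}\big)\big|_{M=8}<1
\]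
by \eqref{eq:seven}. With \eqref{eq:ratio} and Proposition~\ref{prop:slab}, this proves the first statement of Theorem~\ref{thm:A}. The hypothesis $N\ge7$ entered only in this comparison with the case $M=8$.

\begin{remark}
Let $M\to\infty$ with $\tau=2T$ fixed. Then $s\to1$, $B\to1-(1+2T)e^{-2T}$, $\kappa\to2T(T-1)e^{-2T}$ and $(2B)^{1/M}\to1$, so the bound $(2B)^{1/M}(1-\kappa/B)$ for $Q_{\Sigma_L}(u_L)/\mu_+$ converges to the right side of \eqref{eq:toy}. The one-dimensional model is the limit of the $N$-dimensional computation.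
\end{remark}

\subsection{Nearby exponents}\label{sec:near}
Fix $N\ge7$, $s_0=1+\frac2N$ and $p_0=2^*(s_0)$. By the above and \eqref{eq:density} there is $u\in C_c^\infty(\Sigma_L)$ whose quotient at $s_0$ is less than $\mu_+(N,s_0)$. The quotient of this fixed $u$ is continuous in $s$, since $\delta$ is bounded away from $0$ on its support. By Proposition~\ref{prop:slab} it remains to show that the threshold does not drop:
\begin{equation}\label{eq:lsc}
\liminf_{s\to s_0}\mu_+(N,s)\ge\mu_+(N,s_0).
\end{equation}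
Note that $\mu_+(N,s)^{-p/2}$ is the supremum of $\int|f|^px_1^{-s}$ over $f\in C_c^\infty(\mathbb R^N_+)$ with $\int|\nabla f|^2=1$, and that $2^*(s)$ is affine in $s$ with $2^*(0)=2^*$, $2^*(2)=2$. So we can interpolate between $s_0$ and an endpoint. For $s=(1-\gamma)s_0+2\gamma$ with $\gamma\in(0,1)$ we have $p=(1-\gamma)p_0+2\gamma$, and the H\"older and Hardy inequalities give
\[
\int|f|^px_1^{-s}\le\Big(\int|f|^{p_0}x_1^{-s_0}\Big)^{1-\gamma}\Big(\int f^2x_1^{-2}\Big)^\gamma\le\mu_+(N,s_0)^{-p_0(1-\gamma)/2}\,4^\gamma .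
\]
For $s=(1-\gamma)s_0$ we have $p=(1-\gamma)p_0+\gamma2^*$, and the H\"older and Sobolev inequalities give
\[
\int|f|^px_1^{-s}\le\Big(\int|f|^{p_0}x_1^{-s_0}\Big)^{1-\gamma}\Big(\int|f|^{2^*}\Big)^\gamma\le\mu_+(N,s_0)^{-p_0(1-\gamma)/2}\,S^{-2^*\gamma/2}.
\]
In both cases $\limsup_{\gamma\to0}\mu_+(N,s)^{-p/2}\le\mu_+(N,s_0)^{-p_0/2}$ and $p\to p_0$, which is \eqref{eq:lsc}. This completes the proof of Theorem~\ref{thm:A}.\hfill$\square$

\section{High dimensions}\label{sec:B}

Fix $s\in(0,2)$ and let $N\to\infty$. No explicit minimizer is available, but the gain $\rho(s)<1$ of Lemma~\ref{lem:1d} does not depend on $N$, so it is enough to know $\mu_+$ and the quotient of a test function up to factors $1+o(1)$. Put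
\[
\nu=2-s,\qquad a=\frac{n(p-2)}2=\nu\,\frac{N-1}{N-2},\qquad\alpha=\sqrt{n(n-2)},\qquad\lambda=\lambda(s),
\]
so $p-2=\frac{2\nu}{N-2}$. We take $N$ so large that $n\ge3$ and $\nu<a<2$; the bound $a<2$ uses $s>0$. All $O$ and $o$ terms refer to $N\to\infty$ with $s$ fixed.

\begin{proposition}\label{prop:asym}
As $N\to\infty$, $\ \log\mu_+\ge\dfrac\nu2\log\dfrac{\pi eN}2+\log\lambda+o(1)$.
\end{proposition}

\begin{proof}
\emph{Removing the volume factor.} For $v\in\mathcal L$ put $f=v\sinh^{n/2}r$. It is Lipschitz with compact support, $f(0)=0$, and $f^2\coth r=O(r^{n-1})\to0$ as $r\to0$. From $v'\sinh^{n/2}r=f'-\frac n2\coth r\,f$ we get $v'^2\sinh^nr=f'^2-\frac n2\coth r\,(f^2)'+\frac{n^2}4\coth^2r\,f^2$. Integrating by parts turns the middle term into $-\frac n2f^2/\sinh^2r$. With $\coth^2r=1+\sinh^{-2}r$ and $N(N-2)=n^2-1$,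
\[
J(v)=E(f):=\int_0^\infty\Big[f'^2+\Big(\frac14+\frac{\alpha^2}{4\sinh^2r}\Big)f^2\Big]dr,\qquad P(v)=\int_0^\infty|f|^p\sinh^{-a}r\,dr .
\]

\emph{Reducing to a quadratic problem.} Since $p-2$ is small, we can afford a crude bound for $|f|^{p-2}$, provided its constant does not grow with $N$. As $f$ vanishes at $0$ and near $\infty$, $2f(r)^2=\int_0^r2ff'-\int_r^\infty2ff'$, so $f(r)^2\le\int_0^\infty|ff'|\le\int_0^\infty(f'^2+\frac14f^2)\le E(f)$. Let $\Lambda_N$ be the infimum of $E(f)/\int f^2\sinh^{-a}r\,dr$ over all such $f\ne0$; it is positive by \eqref{eq:Lambda} below. Then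
\[
P(v)\le E(f)^{(p-2)/2}\int f^2\sinh^{-a}r\,dr\le\Lambda_N^{-1}E(f)^{p/2},
\]
that is, $J(v)\ge\Lambda_N^{2/p}P(v)^{2/p}$. Proposition~\ref{prop:hyp} gives
\begin{equation}\label{eq:muLambda}
\mu_+\ge\omega^{1-2/p}\Lambda_N^{2/p}.
\end{equation}

\emph{Comparing $\Lambda_N$ with $\lambda$.} The potential in $E$ is large until $\sinh r$ is of order $\alpha$, and the weight $\sinh^{-a}r$ decays beyond that. So the relevant region is $r=\log\alpha+O(1)$, where $\sinh r$ is close to $e^r/2$, and the natural variable is $\theta=\alpha e^{-r}\in(0,\alpha]$. Since $\sinh r\le e^r/2$,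
\[
E(f)\ge\int_0^\infty\Big(f_r^2+\frac14f^2+\alpha^2e^{-2r}f^2\Big)dr .
\]
Let $h(\theta)=\theta^{1/2}f(r)$, extended by $0$ to $\theta\ge\alpha$. It is Lipschitz and vanishes near $0$ and for $\theta\ge\alpha$, so $h\in H^1_0(0,\infty)$. We have $|dr|=d\theta/\theta$ and $f_r=-\theta^{1/2}h'+\frac12\theta^{-1/2}h$, hence
\[
\Big(f_r^2+\frac14f^2\Big)\frac1\theta=h'^2-\frac{hh'}\theta+\frac{h^2}{2\theta^2}=h'^2-\frac12\Big(\frac{h^2}\theta\Big)',\qquad\alpha^2e^{-2r}f^2\cdot\frac1\theta=h^2 .
\]
The function $h^2/\theta=f^2$ vanishes at both ends, so $E(f)\ge\int_0^\infty(h'^2+h^2)\,d\theta$. Also $(e^r/2)^{-a}=(2\theta/\alpha)^a$ and $f^2|dr|=h^2\theta^{-2}d\theta$, so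
\[
\int_0^\infty f^2\Big(\frac{e^r}2\Big)^{-a}dr=\Big(\frac2\alpha\Big)^a\int_0^\infty h^2\theta^{-(2-a)}d\theta\le\Big(\frac2\alpha\Big)^a\frac{E(f)}{\lambda(2-a)} .
\]
In the weight, replacing $\sinh r$ by $e^r/2$ goes the wrong way, so we split at a fixed $r_0>0$. For $r\ge r_0$ we have $\sinh r\ge q_0e^r/2$ with $q_0=1-e^{-2r_0}$. For $r<r_0$ we have $\sinh^{-a}r\le(\sinh r_0)^{2-a}\sinh^{-2}r$ because $a<2$, and $\int f^2\sinh^{-2}r\,dr\le4E(f)/\alpha^2$. Adding the two parts,
\begin{equation}\label{eq:Lambda}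
\frac1{\Lambda_N}\le q_0^{-a}\Big(\frac2\alpha\Big)^a\frac1{\lambda(2-a)}+\frac{4(\sinh r_0)^{2-a}}{\alpha^2}.
\end{equation}
Since $2-a<s$ and $2-a\to s$, Lemma~\ref{lem:1d}(a) gives $\liminf\lambda(2-a)\ge\lambda$. Multiply \eqref{eq:Lambda} by $\alpha^a$. As $a\to\nu<2$, we have $\alpha^{a-2}\to0$, so $\limsup\alpha^a/\Lambda_N\le q_0^{-\nu}2^\nu/\lambda$; letting $r_0\to\infty$ removes the factor $q_0^{-\nu}$. Thus $\log\Lambda_N\ge a\log\alpha-\nu\log2+\log\lambda+o(1)$. Now $\log\alpha=\log N+O(\frac1N)$, $a=\nu+O(\frac1N)$ and $\frac2p=1-O(\frac1N)$, and each error contributes $O(\frac{\log N}N)$. Hence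
\[
\frac2p\log\Lambda_N\ge\nu\log\frac N2+\log\lambda+o(1).
\]

\emph{The area of the sphere.} Stirling's formula $\log\Gamma(b)=b\log b-b+O(\log b)$ gives $\log\omega=\frac N2\log\frac{2\pi e}N+O(\log N)$. By \eqref{eq:cost}, $1-\frac2p=\frac\nu N(1+O(\frac1N))$, so $(1-\frac2p)\log\omega=\frac\nu2\log\frac{2\pi e}N+o(1)$. Since $\frac{N^2}4\cdot\frac{2\pi e}N=\frac{\pi eN}2$, the claim follows from \eqref{eq:muLambda}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $h$, $T$ and $\rho(s)<1$ be as in Lemma~\ref{lem:1d}(b); they do not depend on $N$. On $\Sigma_T$, with $\delta=\min(x_1,2T-x_1)$, take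
\[
u(x_1,y)=h(\delta)\,g(y),\qquad g(y)=e^{-|y|^2/n}.
\]
Since $h\circ\delta\in H^1_0(0,2T)$, we have $u\in H^1_0(\Sigma_T)$. The factor $g$ has two tasks: it must satisfy $\int|\nabla g|^2=\int g^2$, which fixes the width, and it must reproduce the factor $(\pi eN/2)^{\nu/2}$ of Proposition~\ref{prop:asym} with no loss of a constant. From $\int_{\mathbb R^n}e^{-c|y|^2}dy=(\pi/c)^{n/2}$ and its derivative in $c$, $\int|y|^2e^{-c|y|^2}dy=\frac n{2c}(\pi/c)^{n/2}$, we get $\int g^2=(\frac{\pi n}2)^{n/2}$, $\int g^p=(\frac{\pi n}p)^{n/2}$, and $\int|\nabla g|^2=\frac4{n^2}\int|y|^2g^2=\frac4{n^2}\cdot\frac{n^2}4\int g^2=\int g^2$. Hence $\int|\nabla u|^2=2\int_0^T(h'^2+h^2)\cdot(\frac{\pi n}2)^{n/2}$ and $\|u\|_{\Sigma_T,s}^p=2\int_0^Th^p\theta^{-s}\cdot(\frac{\pi n}p)^{n/2}$, so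
\[
Q_{\Sigma_T}(u)=2^{1-\frac2p}\;\frac{\int_0^T(h'^2+h^2)\,d\theta}{\big(\int_0^Th^p\theta^{-s}\,d\theta\big)^{2/p}}\;\Big(\frac{\pi n}2\Big)^{\frac n2-\frac np}\Big(\frac p2\Big)^{\frac np}.
\]
We take the four factors in turn. The cost of doubling, $2^{1-2/p}$, tends to $1$. In the second factor $h^p\to h^2$ pointwise because $h>0$, and $h^p\le\max(1,\sup h)\,h^2$ once $p\le3$; by dominated convergence the factor tends to $\rho(s)\lambda$. In the third, $\frac n2-\frac np=\frac ap=\frac\nu2+O(\frac1N)$, so its logarithm is $\frac\nu2\log\frac{\pi N}2+o(1)$. In the fourth, $\frac np\log\big(1+\frac{p-2}2\big)=\frac ap(1+o(1))\to\frac\nu2$. Altogether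
\[
\log Q_{\Sigma_T}(u)=\frac\nu2\log\frac{\pi eN}2+\log\big(\rho(s)\lambda\big)+o(1).
\]
Subtracting the bound of Proposition~\ref{prop:asym} gives $\limsup_{N\to\infty}Q_{\Sigma_T}(u)/\mu_+\le\rho(s)$. Since $\mu_p(\Sigma_T)\le Q_{\Sigma_T}(u)$ and all slabs have the same constant, this is the second statement of the theorem. Since $\rho(s)<1$, there is $N_0(s)$ with $Q_{\Sigma_T}(u)<\mu_+$ for all $N\ge N_0(s)$, and Proposition~\ref{prop:slab} shows that $(N,s)$ is exceptional for these $N$.
\end{proof}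

\begin{thebibliography}{9}

\bibitem{Ba} A. Baernstein II, \emph{Symmetrization in Analysis}, Cambridge University Press, 2019.

\bibitem{Be} W. Beckner, Ann. of Math. 138 (1993).

\bibitem{BV} Bidaut-V\'eron and V\'eron, Invent. Math. 106 (1991).

\bibitem{SW} Liming Sun and Lei Wang, \emph{Attainability of the best constant of Hardy-Sobolev inequality with full boundary singularities}, arXiv:2405.09795 (2024).

\end{thebibliography}
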